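\title{Signature dependence in a complex $\mathrm{BC}_n$ constant term identity}


\begin{abstract}
A conjecture of Chappell, Lascoux, Warnaar and Zudilin evaluates the constant term of a $\mathrm{BC}_n$ product with complex exponent $u$ as a product of Gamma functions times $x^{n-\zeta}P_n(x^2)$. Here $n\equiv\zeta\in\{0,1\}\pmod 4$, $x=\cos(\pi u/2)$, and $P_n$ is a polynomial that is supposed not to depend on the ``signatures'' entering the product. We show that the conjecture is false as stated and determine what remains true. For each fixed signature the identity holds in the full range of $u$, with a unique polynomial that is given by an explicit average of products of cosines over the orderings of the vertices of a signed tournament. For $n=4$ this polynomial is always $1$. For $n=5$ there are exactly two polynomials, one of them the conjectured one. For every $n\ge5$ with $n\equiv0,1\pmod4$ the polynomial depends on the signature. The exponent $n-\zeta$ is optimal for every $n\equiv0,1\pmod 4$.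
\end{abstract}

\section{The identity and its signatures}

\subsection{The conjecture}

Let $n\ge1$, let $a,b$ be nonnegative integers and let $u\in\mathbb C$. Choose numbers $\tau_{ij},\sigma_{ij}\in\{-1,1\}$ for $1\le i<j\le n$, called \emph{signatures}, which satisfy
\begin{equation}\label{eq:star}
\sum_{j=i+1}^{n}(\tau_{ij}+\sigma_{ij})+\sum_{j=1}^{i-1}(\sigma_{ji}-\tau_{ji})=0\qquad(1\le i\le n).
\end{equation}
We also call the whole collection of these numbers a signature. Put
\begin{equation}\label{eq:F}
F=\prod_{i=1}^n (1-x_i^{\pm})^a(1-x_i^{\pm 2})^b\prod_{1\le i<j\le n}\Big(1-(x_ix_j)^{\sigma_{ij}}\Big)^u\Big(1-\Big(\frac{x_i}{x_j}\Big)^{\tau_{ij}}\Big)^u ,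
\end{equation}
where $(1-x^{\pm})^a=(1-x)^a(1-x^{-1})^a$, $(1-x^{\pm2})^b=(1-x^2)^b(1-x^{-2})^b$, and $(1-z)^u$ stands for the series $\sum_{k\ge0}(-1)^k\binom uk z^k$. Let $\mathrm{CT}\,F$ be the constant term of $F$ in $x_1,\dots,x_n$. It is in general an infinite sum, and its precise meaning is as follows.

\begin{definition}\label{def:CT}
For $0<r<1$ replace each factor $(1-z)^u$ in \eqref{eq:F}, with $z=(x_ix_j)^{\sigma_{ij}}$ or $z=(x_i/x_j)^{\tau_{ij}}$, by $(1-rz)^u$. The constant term becomes an absolutely convergent series $\sum_D c_Dr^D$, where $c_D$ is the finite sum of the contributions of total degree $D$ in the quantities $z$. We let $\mathrm{CT}\,F=\lim_{r\to1^-}\sum_Dc_Dr^D$.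
\end{definition}

By Abel's theorem this is the ordinary sum $\sum_Dc_D$ whenever the latter converges. We shall see that the limit exists for all $u$ with
\begin{equation}\label{eq:range}
\min\{\Re(1+2b+(n-1)u),\ \Re(1+\tfrac12nu)\}>0 ,
\end{equation}
and that for $\Re(1+(n-1)u)>0$ the original multiple series converges absolutely, so that no convention is needed there.

With $(z)_m=z(z+1)\cdots(z+m-1)$, let
\begin{multline}\label{eq:I}
I_n(a,b;u)=2^{2n(a+2b)}\,\frac{\Gamma(1+\frac12nu)}{\Gamma(1+\frac12(n-1)u)\,\Gamma(1+\frac12u)^n}\prod_{i=1}^{n-1}\frac{\Gamma(1+iu)}{\Gamma(1+(i-\frac12)u)}\\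
\times\prod_{i=0}^{n-1}\frac{(\frac12+\frac12iu)_{a+b}\,(\frac12+\frac12iu)_b}{(1+\frac12(n+i-1)u)_{a+2b}} .
\end{multline}
This is a meromorphic function of $u$. Its singularities in the range \eqref{eq:range} are removable (see Lemma~\ref{lem:selberg}), and it is read there by continuity.

\begin{conjecture}[\cite{CLWZ}]\label{conj}
Let $n\equiv\zeta\pmod 4$ with $\zeta\in\{0,1\}$, and let the signatures satisfy \eqref{eq:star}. There is a polynomial $P_n$, independent of $a$ and $b$, with $P_n(1)=1$, such that for all nonnegative integers $a,b$ and all $u$ in the range \eqref{eq:range}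
\[
\mathrm{CT}\,F=x^{n-\zeta}P_n(x^2)\,I_n(a,b;u),\qquad x=\cos(\tfrac12\pi u).
\]
Trivially $P_1(x)=1$. Conjecturally $P_4(x)=1$ and $P_5(x)=\frac1{15}(3+4x+8x^2)$.
\end{conjecture}

\begin{remark}\label{rem:quantifier}
The notation $P_n$ and the single stated value of $P_5$ say that one polynomial serves all signatures of size $n$. If one only asks for a polynomial for each signature separately, the existence statement is true (Theorem~\ref{thm:main}). If one asks for a common polynomial, it fails for all $n\ge5$ with $n\equiv0,1\pmod4$ (Theorem~\ref{thm:exp}). The stated value of $P_5$ is wrong for some signatures under either reading (Theorem~\ref{thm:45}).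
\end{remark}

\subsection{What the signatures do: the case of integer $u$}\label{sec:integer}

For $i<j$ put
\begin{equation}\label{eq:A}
a_{ij}=\tfrac12(\sigma_{ij}+\tau_{ij}),\qquad a_{ji}=\tfrac12(\sigma_{ij}-\tau_{ij}),\qquad\text{so}\quad \sigma_{ij}=a_{ij}+a_{ji},\quad \tau_{ij}=a_{ij}-a_{ji},
\end{equation}
and $a_{ii}=0$. Exactly one of $a_{ij},a_{ji}$ is nonzero, and it is $\pm1$. Thus signatures are the same thing as matrices $A=(a_{ij})$ which describe a tournament with signed arcs: write $i\to j$, and say that $i$ beats $j$, if $a_{ij}\ne0$. Condition \eqref{eq:star} says exactly that all row sums vanish, $\sum_ja_{ij}=0$. Such a matrix $A$ will be called \emph{admissible}. Let $N_i$ be the out-degree of $i$. It is even, because row $i$ consists of $N_i$ signs with sum $0$ and zeros, and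
\begin{equation}\label{eq:e}
\sum_iN_i=\binom n2=:e .
\end{equation}
Hence $e$ is even, which forces $n\equiv0,1\pmod4$. Conversely, admissible matrices exist for all these $n$ (Section~\ref{sec:glue}), and we call such $n$ admissible too.

The encoding comes from the product itself. With $\xi_i=x_i+x_i^{-1}$,
\[
(1-x_ix_j)(1-x_i/x_j)=1-x_ix_j-\frac{x_i}{x_j}+x_i^2=x_i(\xi_i-\xi_j).
\]
Inverting both variables, or exchanging them, one sees that for an arc $i\to j$ the two factors of \eqref{eq:F} belonging to the pair $\{i,j\}$ have, for $u=1$, the product $x_i^{a_{ij}}(\xi_i-\xi_j)$. By \eqref{eq:star} the monomials $x_i^{a_{ij}}$ multiply to $1$. So for a nonnegative \emph{integer} $u$,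
\[
F=\prod_i(1-x_i^{\pm})^a(1-x_i^{\pm2})^b\Big(\prod_{i\to j}(\xi_i-\xi_j)\Big)^u .
\]
For even $u$ the signature has disappeared. For odd $u$ and $n\ge2$ the product is antisymmetric, and its constant term is $0$. This agrees with the factor $x^{n-\zeta}P_n(x^2)$, which is $P_n(1)=1$ for even $u$ and, if $n\ge4$, is $0$ for odd $u$. This may suggest that \eqref{eq:star} removes the signature for all $u$. But integer values of $u$ cannot test this guess, and for $n=5$ the value $u=\frac12$ will refute it.

\subsection{Results}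

A \emph{ranking} is a bijection $t:\{1,\dots,n\}\to\{1,\dots,n\}$. We picture it as a vertical order in which $i$ lies below $j$ if $t_i<t_j$, and we list orders from bottom to top. For an admissible $A$ let
\begin{equation}\label{eq:Phi}
d_i(t)=\sum_{j:\,t_j<t_i}a_{ij},\qquad \Phi_A(u)=\frac1{n!}\sum_t\prod_{i=1}^n\cos(\pi u\,d_i(t))=\mathbb E\prod_{i=1}^n\cos(\pi u\,d_i),
\end{equation}
where $\mathbb E$ is the average over uniformly random $t$. Throughout,
\[
x=\cos(\tfrac12\pi u),\qquad X=x^2,\qquad y=\cos\pi u=2X-1 .
\]
Recall that $\cos(\pi ud)=T_{|d|}(y)$ for $d\in\mathbb Z$, where $T_d$ is the Chebyshev polynomial of degree $d$. So $\Phi_A$ is a polynomial in $y$, and also in $X$, with rational coefficients.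

\begin{theorem}\label{thm:main}
Let $A$ be admissible of size $n\equiv\zeta\in\{0,1\}\pmod 4$. There is a polynomial $P_A\in\mathbb Q[X]$, independent of $a$ and $b$, with $P_A(1)=1$ and $\Phi_A(u)=x^{n-\zeta}P_A(x^2)$. For all nonnegative integers $a,b$ and all $u$ in the range \eqref{eq:range},
\[
\mathrm{CT}\,F=\Phi_A(u)\,I_n(a,b;u)=x^{n-\zeta}P_A(x^2)\,I_n(a,b;u).
\]
$P_A$ is the unique polynomial for which this identity holds.
\end{theorem}

\begin{theorem}\label{thm:45}
If $n=4$, then $P_A=1$ for every admissible $A$. If $n=5$ and all out-degrees are $2$, then $P_A(X)=\frac13(4X-1)$. If $n=5$ otherwise, the out-degrees are $4,2,2,2,0$ and $P_A(X)=\frac1{15}(3+4X+8X^2)$. Both cases with $n=5$ occur. Hence Conjecture~\ref{conj} is false.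
\end{theorem}

\begin{theorem}\label{thm:exp}
For every admissible $A$, as $u\to0$,
\[
\Phi_A(u)=1-\frac{\pi^2n(n-1)}{24}u^2+\frac{\pi^4}{720}\Big[\tfrac12e(5e-2n-1)+4\sum_{i<j}\big((AA^{T})_{ij}\big)^2\Big]u^4+O(u^6).
\]
For every $n\ge5$ with $n\equiv0,1\pmod 4$ there are two admissible matrices with different $P_A$. So, for $n\equiv0,1\pmod4$, a polynomial $P_n$ that serves all signatures satisfying \eqref{eq:star} exists if and only if $n\in\{1,4\}$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $n\equiv\zeta\in\{0,1\}\pmod4$ there is an admissible $A$ with $P_A(0)\ne0$. So $n-\zeta$ is the largest exponent that is valid for all signatures.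
\end{theorem}

In short, the identity survives signature by signature, with $P_4=1$. What fails, for every admissible $n\ge5$, is the independence of the signature. For $n=5$ the stated $P_5$ is correct exactly for those signatures whose tournament is not regular, that is, whose out-degrees are not all equal.

The proofs go as follows. On the unit torus, \eqref{eq:star} makes the phase of $F$ locally constant. It depends only on the signs of the arguments $\theta_i$ of the $x_i$ and on the order of the $|\theta_i|$, and its average is $\Phi_A$, while the modulus integrates to $I_n$ by Selberg's integral (Section~\ref{sec:chambers}). What is left is combinatorics of $\Phi_A$: a direct count for $n=4$ (Section~\ref{sec:four}), its zero at $u=1$ (Section~\ref{sec:div}), its degree and slope for $n=5$ (Section~\ref{sec:five}), its expansion at $u=0$ (Section~\ref{sec:fourth}), and its behavior when tournaments are glued (Section~\ref{sec:glue}).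

\section{The case $n=4$ by hand}\label{sec:four}

Three simple remarks are used throughout. Relabeling the vertices does not change $\Phi_A$, since we average over all orders. Since row sums vanish,
\begin{equation}\label{eq:topbottom}
d_i(t)=0\quad\text{if $i$ is at the top or at the bottom of the order }t .
\end{equation}
If $N_i=2$, then row $i$ has one $+$ and one $-$. So $|d_i|\le1$, and
\begin{equation}\label{eq:between}
|d_i|=1\iff i\text{ lies between its two out-neighbors}\qquad(N_i=2).
\end{equation}

For $n=2,3$ there are no admissible matrices, so $n=4$ is the smallest interesting case. The out-degrees are even, at most $3$, and sum to $6$. Hence they are $2,2,2,0$. Let $4$ be the vertex of out-degree $0$. The others all beat $4$, so each of them beats exactly one more vertex of $\{1,2,3\}$, and after relabeling $1\to2\to3\to1$. By \eqref{eq:between}, $\prod_i\cos(\pi ud_i)=y^{k}$, where $k$ is the number of $i\in\{1,2,3\}$ lying between $4$ and $i+1$ (indices modulo $3$). The signs play no role. We count the $24$ orders by the position of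 $4$.
\begin{itemize}
\item \emph{$4$ at the bottom.} Then $i$ counts iff it is below $i+1$. The three orders $4,i,i+1,i+2$ have $k=2$. The three orders $4,i+2,i+1,i$ have $k=1$, since only $i+2$ lies below its successor $i$.
\item \emph{$4$ in second place.} By \eqref{eq:topbottom} only the vertex in third place can count, and it does so iff its successor is on top. So three orders have $k=1$ and three have $k=0$.
\item \emph{$4$ in third place or on top.} These are the reversals of the previous cases, and reversal preserves betweenness.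
\end{itemize}
In total $k=2,1,0$ occurs $6,12,6$ times, so
\begin{equation}\label{eq:four}
\Phi_A=\tfrac1{24}(6+12y+6y^2)=\tfrac14(1+y)^2=x^4 .
\end{equation}
Once Theorem~\ref{thm:main} is proved, this says $P_A=1$ for $n=4$. For later use we note that the six orders with $k=2$ are
\begin{equation}\label{eq:six}
4,i,i+1,i+2\quad\text{and}\quad i+2,i+1,i,4\qquad(i\bmod 3).
\end{equation}
The double zero at $y=-1$, that is at $u=1$, reflects a cancellation: orders with even and odd $k$ balance, $6-12+6=0$, and so do their first moments, $6\cdot2-12\cdot1+6\cdot 0=0$. Section~\ref{sec:div} explains this in general.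

\section{From the constant term to an average over orders}\label{sec:chambers}

\subsection{The modulus: Selberg's integral}

For $\theta\in(-\pi,\pi)^n$ and $x_k=e^{i\theta_k}$ let
\[
M(\theta)=\prod_i|1-x_i|^{2a}|1-x_i^2|^{2b}\prod_{i<j}\big(|1-x_ix_j|\,|1-x_i/x_j|\big)^u .
\]

\begin{lemma}\label{lem:selberg}
For $u$ in the range \eqref{eq:range}, $M$ is absolutely integrable, and $(2\pi)^{-n}\int_{(-\pi,\pi)^n}M\,d\theta=I_n(a,b;u)$. For real such $u$, $I_n(a,b;u)>0$.
\end{lemma}

\begin{proof}
$M$ is even in each $\theta_i$, so the left side is $\pi^{-n}\int_{(0,\pi)^n}M$. Put $t_i=\sin^2(\theta_i/2)$. Then $\cos\theta_i=1-2t_i$ and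
\begin{gather*}
|1-x_i|^2=4t_i,\qquad |1-x_i^2|^2=16t_i(1-t_i),\\
|1-x_ix_j|\,|1-x_i/x_j|=|\xi_i-\xi_j|=4|t_i-t_j|,\qquad d\theta_i=\frac{dt_i}{\sqrt{t_i(1-t_i)}} .
\end{gather*}
So the left side is
\[
\pi^{-n}2^{2n(a+2b)}2^{n(n-1)u}\int_{[0,1]^n}\prod_i t_i^{\alpha-1}(1-t_i)^{\beta-1}\prod_{i<j}|t_i-t_j|^{2\gamma}\,dt,
\]
where $\alpha=a+b+\frac12$, $\beta=b+\frac12$, $\gamma=\frac u2$. Selberg's theorem \cite{Selberg} says that for $\Re\alpha,\Re\beta>0$ and $\Re\gamma>-\min\{\frac1n,\frac{\Re\alpha}{n-1},\frac{\Re\beta}{n-1}\}$ (the last two terms are omitted if $n=1$) this integral converges absolutely and equals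
\begin{equation}\label{eq:selberg}
\prod_{j=0}^{n-1}\frac{\Gamma(\alpha+j\gamma)\,\Gamma(\beta+j\gamma)\,\Gamma(1+(j+1)\gamma)}{\Gamma(\alpha+\beta+(n+j-1)\gamma)\,\Gamma(1+\gamma)} .
\end{equation}
Since $\beta\le\alpha$, the condition is exactly \eqref{eq:range}. In this range all Gamma functions in the numerator have arguments with positive real part, so \eqref{eq:selberg} is holomorphic in $u$.

It remains to rewrite \eqref{eq:selberg}, as an identity of meromorphic functions. By $\Gamma(z+m)=\Gamma(z)(z)_m$ we may split off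
$\prod_{i=0}^{n-1}(\frac12+\frac12iu)_{a+b}(\frac12+\frac12iu)_b/(1+\frac12(n+i-1)u)_{a+2b}$ together with the power $2^{2n(a+2b)}$, and what remains is
\[
\pi^{-n}2^{n(n-1)u}\prod_{j=0}^{n-1}\frac{\Gamma(\frac12+\frac{ju}2)^2\,\Gamma(1+\frac{(j+1)u}2)}{\Gamma(1+\frac{(n+j-1)u}2)\,\Gamma(1+\frac u2)} .
\]
The duplication formula $\Gamma(z)\Gamma(z+\frac12)=2^{1-2z}\sqrt\pi\,\Gamma(2z)$ with $z=\frac12+\frac{ju}2$ gives $\Gamma(\frac12+\frac{ju}2)=2^{-ju}\sqrt\pi\,\Gamma(1+ju)/\Gamma(1+\frac{ju}2)$. The powers of $2$ and $\pi$ cancel. One of the two products of the factors $\Gamma(1+\frac{ju}2)$ in the denominator telescopes against $\prod_j\Gamma(1+\frac{(j+1)u}2)$ and leaves $\Gamma(1+\frac{nu}2)$. The other, for $0\le j\le n-1$, combines with the factors $\Gamma(1+\frac{ku}2)$, $n-1\le k\le 2n-2$. Here the index $n-1$ occurs twice, so we obtain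
\[
\frac{\Gamma(1+\frac{nu}2)}{\Gamma(1+\frac u2)^n}\cdot\frac{\prod_{j=0}^{n-1}\Gamma(1+ju)^2}{\Gamma(1+\frac{(n-1)u}2)\prod_{k=0}^{2n-2}\Gamma(1+\frac{ku}2)} .
\]
In the last product, $k=2i$ with $0\le i\le n-1$ cancels one copy of $\prod_j\Gamma(1+ju)$, and $k=2i-1$ with $1\le i\le n-1$ gives $\prod_i\Gamma(1+(i-\frac12)u)$. The result is the Gamma factor in \eqref{eq:I}. Positivity for real $u$ is clear, since $M>0$ almost everywhere.
\end{proof}

\subsection{Convergence}

\begin{lemma}\label{lem:conv}
In the range \eqref{eq:range} the limit in Definition~\ref{def:CT} exists, and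
$\mathrm{CT}\,F=(2\pi)^{-n}\int_{(-\pi,\pi)^n}F\,d\theta$, where $F$ is evaluated at $x_k=e^{i\theta_k}$ with principal powers (it is defined for almost every $\theta$). If $\Re(1+(n-1)u)>0$, the constant term of \eqref{eq:F} is an absolutely convergent series.
\end{lemma}

\begin{proof}
For $r<1$ all series converge absolutely and uniformly on the torus, and termwise integration shows that the constant term is $(2\pi)^{-n}$ times the integral of the modified product. For $|z|=1$ we have $|1-z|\le|1-rz|+(1-r)\le2|1-rz|$, so $\frac12|1-z|\le|1-rz|\le2$. Moreover $|\arg(1-rz)|<\frac\pi2$, so $|(1-rz)^u|\le e^{\pi|\Im u|/2}|1-rz|^{\Re u}$. Hence the integrands are bounded, uniformly in $r$, by a constant times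
\[
\prod_i|1-x_i|^{2a}|1-x_i^2|^{2b}\prod_{i<j}\big(|1-x_ix_j|\,|1-x_i/x_j|\big)^{\min(\Re u,0)} .
\]
This is $M$ for the exponent $\min(\Re u,0)$, which also satisfies \eqref{eq:range}, so it is integrable by Lemma~\ref{lem:selberg}. Dominated convergence proves the first claim.

Now let $\Re(1+(n-1)u)>0$. For $n=1$ there is no infinite series, so let $n\ge2$. If $\Re u>0$, then $\binom uk=O(k^{-1-\Re u})$ is absolutely summable, and the claim follows. If $\Re u\le0$, choose $s\in(0,\frac1{n-1})$, with $s=-\Re u$ if $\Re u<0$. Then $|\binom uk|=|(-u)_k|/k!=O(k^{-\Re u-1})$ is at most $C\,(s)_k/k!$ for some constant $C$, because $(s)_k/k!$ is positive and asymptotic to $k^{s-1}/\Gamma(s)$. Let $x^\mu$ be one of the finitely many monomials of the Laurent polynomial $\prod_i(1-x_i^\pm)^a(1-x_i^{\pm2})^b$. The sum of the absolute values of its contributions is at most a constant times the constant term of $x^\mu\prod(1-z)^{-s}$, a series of nonnegative terms; here the product is over all the quantities $z$ in \eqref{eq:F}. With $rz$ in place of $z$ that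 series is bounded, uniformly in $r$, by a constant times $\int\prod_{i<j}(|1-x_ix_j|\,|1-x_i/x_j|)^{-s}d\theta$. This integral is finite, since $u=-s$, $a=b=0$ satisfies \eqref{eq:range}: $(n-1)s<1$ and $\frac n2s<\frac n{2(n-1)}\le1$. Let $r\to1$ and use monotone convergence.
\end{proof}

\subsection{The phase}

\begin{proposition}\label{prop:CT}
In the range \eqref{eq:range}, $\mathrm{CT}\,F=\Phi_A(u)\,I_n(a,b;u)$.
\end{proposition}

\begin{proof}
For $0<|\varphi|<2\pi$ write $1-e^{i\varphi}=-2i\sin(\varphi/2)\,e^{i\varphi/2}$. Its principal argument is $\frac12(\varphi-\pi\,\mathrm{sgn}\,\varphi)$, which lies in $(-\frac\pi2,\frac\pi2)$. Hence, also by conjugation, for $s=\pm1$,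
\[
(1-e^{is\varphi})^u=|1-e^{i\varphi}|^u\exp\!\Big(\frac{iu}2\,s\,(\varphi-\pi\,\mathrm{sgn}\,\varphi)\Big).
\]
We apply this with $\varphi=\theta_i\pm\theta_j\in(-2\pi,2\pi)$. So almost everywhere $F$ is $M$ times a product of such exponentials, which we call the phase (it has modulus one only for real $u$). The terms in its exponent that are linear in $\theta$ add up to
\[
\frac{iu}2\sum_{i<j}\big[\sigma_{ij}(\theta_i+\theta_j)+\tau_{ij}(\theta_i-\theta_j)\big]=0 ,
\]
because the coefficient of $\theta_i$ in the sum is the left side of \eqref{eq:star}. This is where \eqref{eq:star} enters: without it an oscillating exponential remains. We are left with the locally constant phase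
\[
\exp\Big(-\frac{i\pi u}2\sum_{i<j}\big[\sigma_{ij}\,\mathrm{sgn}(\theta_i+\theta_j)+\tau_{ij}\,\mathrm{sgn}(\theta_i-\theta_j)\big]\Big).
\]
Let $\epsilon_i=\mathrm{sgn}\,\theta_i$. If $|\theta_i|>|\theta_j|$, both signs are $\epsilon_i$ and the bracket is $\epsilon_i(\sigma_{ij}+\tau_{ij})=2\epsilon_ia_{ij}$. If $|\theta_j|>|\theta_i|$, they are $\epsilon_j$ and $-\epsilon_j$, and the bracket is $\epsilon_j(\sigma_{ij}-\tau_{ij})=2\epsilon_ja_{ji}$. So of the two numbers $a_{ij},a_{ji}$ the one in the row of the vertex with larger $|\theta|$ is selected, and the phase is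
\[
\exp\Big(-i\pi u\sum_i\epsilon_id_i\Big),\qquad d_i=\sum_{j:\,|\theta_j|<|\theta_i|}a_{ij}.
\]
These are the $d_i(t)$ of \eqref{eq:Phi} for the ranking $t$ of the $|\theta_i|$.

The function $M$ is invariant under permutations and sign changes of the $\theta_i$. So it has the same integral over each of the $2^nn!$ chambers on which the $\epsilon_i$ and the order of the $|\theta_i|$ are fixed. Summing the phases over $\epsilon\in\{\pm1\}^n$ gives $\prod_i2\cos(\pi ud_i)$, and the average over all chambers is $\Phi_A(u)$. With Lemmas~\ref{lem:selberg} and \ref{lem:conv} the claim follows.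
\end{proof}

\section{The zero at $u=1$}\label{sec:div}

To prove Theorem~\ref{thm:main} we must show that $\Phi_A$ is divisible by $x^{n-\zeta}$, that is, that it vanishes at $u=1$ to order at least $n-\zeta$. Put $u=1+v$. Then $\cos(\pi ud_i)=(-1)^{d_i}\cos(\pi vd_i)$. Modulo $2$, the sum $\sum_id_i(t)$ is the number of arcs $i\to j$ with $t_j<t_i$. Hence
\[
(-1)^{\sum_id_i(t)}=\prod_{i\to j}\mathrm{sgn}(t_j-t_i)=\kappa\,\mathrm{sgn}(t),
\]
where $\mathrm{sgn}(t)=\prod_{i<j}\mathrm{sgn}(t_j-t_i)$ is the sign of the permutation and $\kappa=\pm1$ depends only on $A$. So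
\begin{equation}\label{eq:signed}
n!\,\Phi_A(1+v)=\kappa\sum_t\mathrm{sgn}(t)\prod_i\cos(\pi v\,d_i(t)).
\end{equation}
Let $L(f)=\sum_t\mathrm{sgn}(t)f(t)$. The coefficient of $v^{2k}$ in \eqref{eq:signed} is a linear combination of numbers $L(\prod_id_i^{2m_i})$ with $\sum_im_i=k$. Such a product is a low-degree polynomial in the indicators of ``$j$ is below $i$'', while antisymmetrization kills every function that does not tie the vertices together sufficiently. The next proposition makes this precise.

\begin{proposition}\label{prop:L}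
If $\sum_im_i=k$ and $2k<n-1$, then $L\big(\prod_id_i^{2m_i}\big)=0$.
\end{proposition}

\begin{proof}
Write $d_i=\sum_ja_{ij}[t_j<t_i]$, where $[\cdot]$ is the indicator, and expand. We get products of $2k$ indicators $[t_j<t_i]$ with $i\to j$, and exactly $2m_i$ of them have tail $i$. View the arcs $i\to j$ that occur, with multiplicity, as the edges of a multigraph on $\{1,\dots,n\}$ with components $V_1,\dots,V_c$; isolated vertices count as components. Each edge lies in the component of its tail, so $V_r$ has $2M_r:=\sum_{i\in V_r}2m_i$ edges, an even number. Connectedness gives $|V_r|\le2M_r+1$, and $|V_r|\le2M_r$ if $|V_r|$ is even. Summing,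
\[
n\le2k+\#\{r:|V_r|\text{ odd}\} .
\]
As $2k<n-1$, there are two different components $P,Q$ of odd size. The product of indicators depends only on the relative orders inside the components.

Let $R_1<R_2<\dots<R_{2l}$ be the ranks occupied by $P\cup Q$ in a ranking $t$, and group them as $(R_1,R_2),(R_3,R_4),\dots,(R_{2l-1},R_{2l})$. Since $|P|$ is odd, some group contains one element of $P$ and one of $Q$. Exchange the ranks of the two elements in the first such group. This does not change the set $\{R_1,\dots,R_{2l}\}$, the grouping, or the position of the first mixed group, so it is an involution on rankings. It reverses $\mathrm{sgn}(t)$. It keeps the relative order inside $P$ and inside $Q$, because no other element of $P\cup Q$ has rank between the two exchanged ones, and the other components do not move. So the terms cancel in pairs.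
\end{proof}

For example, for $n=4$ and $k=1$ the expansion of $d_1^2$ in Section~\ref{sec:four} contains $[t_2<t_1][t_4<t_1]$, with odd components $\{1,2,4\}$ and $\{3\}$, and $[t_2<t_1]^2$, with odd components $\{3\}$ and $\{4\}$. The even powers, which come from averaging over the signs $\epsilon_i$, are essential: they prevent a component with an even number of vertices from being a tree. Proposition~\ref{prop:L} does not use the zero row sums, only the tournament.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Write $\Phi_A=R_A(X)$ with $R_A\in\mathbb Q[X]$, and note $X=\cos^2(\frac{\pi u}2)=\sin^2(\frac{\pi v}2)$. By Proposition~\ref{prop:L} the coefficients of $v^{2k}$ in $\Phi_A(1+v)$ vanish for $2k\le n-2$ if $n$ is even and for $2k\le n-3$ if $n$ is odd. So $R_A(\sin^2(\frac{\pi v}2))=O(v^{n-\zeta})$, which means that $X^{(n-\zeta)/2}$ divides $R_A$. Thus $\Phi_A=x^{n-\zeta}P_A(x^2)$ with $P_A\in\mathbb Q[X]$, and $P_A$ does not involve $a,b$. At $u=0$ we have $x=1$ and $\Phi_A=1$, so $P_A(1)=1$. The identity for $\mathrm{CT}\,F$ is Proposition~\ref{prop:CT}.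 If it also holds with a polynomial $Q$ in place of $P_A$, fix any $(a,b)$. For $u\in(0,1)$ we may divide by $I_n>0$ and by $x^{n-\zeta}>0$, and find $Q(x^2)=P_A(x^2)$ for all $x\in(0,1)$. So $Q=P_A$.
\end{proof}

Since $1+y=2X$, the theorem says in terms of $y$ that $(1+y)^{(n-\zeta)/2}$ divides $\Phi_A$.

\section{Second moments and the case $n=5$}\label{sec:five}

For $n=5$ the factor $(1+y)^2$ leaves so few coefficients that $\Phi_A$ is determined by its value and slope at $y=1$, together with one leading coefficient. The slope is the same for all signatures, so only the leading coefficient can tell them apart.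

\subsection{The slope at $y=1$}

For $p\ne q$ let $B_{i;pq}$ be the indicator of the event that $i$ lies between $p$ and $q$. The entries of row $i$ at the vertices below $i$ sum to $d_i$, so those at the vertices above $i$ sum to $-d_i$. Multiplying the two sums gives
\begin{equation}\label{eq:square}
d_i^2=-\sum_{p<q}a_{ip}a_{iq}B_{i;pq},\qquad\text{while}\qquad \sum_{p<q}a_{ip}a_{iq}=\tfrac12(0^2-N_i)=-\tfrac12N_i .
\end{equation}
Here nonzero terms have $p,q\ne i$, and then $\mathbb E B_{i;pq}=\frac13$. So $\mathbb E d_i^2=\frac16N_i$, and by \eqref{eq:e} $\sum_i\mathbb Ed_i^2=\frac16e=\frac{n(n-1)}{12}$. Since $T_d(1)=1$ and $T_d'(1)=d^2$,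
\begin{equation}\label{eq:slope}
\Phi_A\big|_{y=1}=1,\qquad \frac{d\Phi_A}{dy}\Big|_{y=1}=\frac{n(n-1)}{12} .
\end{equation}
Also $\deg_y\Phi_A\le\max_t\sum_i|d_i(t)|$.

\subsection{Proof of Theorem~\ref{thm:45}}

The case $n=4$ is \eqref{eq:four}. Let $n=5$. The out-degrees lie in $\{0,2,4\}$ and sum to $10$, so there are as many $4$'s as $0$'s. There is at most one vertex of out-degree $4$, because two of them would beat each other. So either all out-degrees are $2$, or they are $4,2,2,2,0$. In both cases we shall see that $\deg_y\Phi_A\le4$, so we may write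
\[
\Phi_A=(1+y)^2(\alpha+\beta y+\gamma y^2).
\]
By \eqref{eq:slope}, $4(\alpha+\beta+\gamma)=1$ and $4(\alpha+\beta+\gamma)+4(\beta+2\gamma)=\frac53$, that is,
\begin{equation}\label{eq:abc}
\alpha+\beta+\gamma=\tfrac14,\qquad \beta+2\gamma=\tfrac16 .
\end{equation}
Only $\gamma$, the coefficient of $y^4$, is missing.

\emph{All out-degrees $2$.} By \eqref{eq:topbottom} the top and the bottom vertex have $d=0$, and the other three have $|d|\le1$. So $\deg_y\Phi_A\le3$ and $\gamma=0$. Then $\beta=\frac16$, $\alpha=\frac1{12}$, and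
\[
\Phi_A=\tfrac1{12}(1+y)^2(1+2y)=\tfrac13X^2(4X-1).
\]

\emph{Out-degrees $4,2,2,2,0$.} Let $5$ be the vertex of out-degree $4$ and $4$ the one of out-degree $0$. The vertices $1,2,3$ beat $4$ and lose to $5$, so each beats exactly one other vertex of $\{1,2,3\}$, and after relabeling $1\to2\to3\to1$. Their rows do not involve $5$. So on $\{1,2,3,4\}$ we have the situation of Section~\ref{sec:four}, and $d_1,d_2,d_3$ depend only on the order of these four vertices. Hence $|d_1|+|d_2|+|d_3|\le2$, with equality exactly for the six orders \eqref{eq:six}. Row $5$ has two $+$ and two $-$, so $|d_5|\le2$, with equality iff exactly two vertices lie below $5$ and these have equal signs in row $5$. In particular $\deg_y\Phi_A\le4$. The vertex $4$ has in row $5$ the same sign as exactly one of $1,2,3$; rotating the labels, let it be $1$. So $|d_5|=2$ iff $5$ is in the middle and the two bottom vertices are $\{4,1\}$ or $\{2,3\}$. Among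
\[
4,1,2,3;\quad 4,2,3,1;\quad 4,3,1,2;\quad 3,2,1,4;\quad 1,3,2,4;\quad 2,1,3,4
\]
only the first and the fourth have such a bottom pair. So exactly two of the $120$ orders have $\sum_i|d_i|=4$. Each contributes $y\cdot y\cdot T_2(y)=y^2(2y^2-1)$, so $\gamma=\frac{2\cdot2}{120}=\frac1{30}$. By \eqref{eq:abc}, $\beta=\frac1{10}$ and $\alpha=\frac7{60}$, and
\[
\Phi_A=\tfrac1{60}(1+y)^2(7+6y+2y^2)=\tfrac1{15}X^2(3+4X+8X^2).
\]

\emph{Both cases occur.} In a tournament with even out-degrees the arcs leaving each vertex can be given signs with sum zero. For the second case, direct $5\to1,2,3,4$, $1,2,3\to4$ and $1\to2\to3\to1$. For the first, let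
\begin{equation}\label{eq:cyclic}
a_{i,i+1}=1,\qquad a_{i,i+2}=-1\qquad(i\bmod5).
\end{equation}
By \eqref{eq:A} this is the signature
\[
(\sigma_{ij},\tau_{ij})=\begin{cases}(1,1)&(i,j)=(1,2),(2,3),(3,4),(4,5),\\(-1,-1)&(i,j)=(1,3),(2,4),(3,5),\\(-1,1)&(i,j)=(1,4),(2,5),\\(1,-1)&(i,j)=(1,5).\end{cases}
\]
For this signature take $u=\frac12$ and any $a,b$. Then $y=0$, $X=\frac12$, and by Lemma~\ref{lem:conv} the constant term is an absolutely convergent sum. Its value is $\Phi_A\cdot I_5=\frac1{12}I_5(a,b;\frac12)$. Conjecture~\ref{conj} predicts $\frac14\cdot\frac{3+2+2}{15}I_5=\frac7{60}I_5$. Since $I_5>0$, the conjecture is false. \qed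

\section{The expansion to fourth order}\label{sec:fourth}

By \eqref{eq:slope} the first derivative at $y=1$ sees only $n$. So for general $n$ the first place to look for the signature is the $u^4$-term. Expanding the cosines in \eqref{eq:Phi}, the coefficient of $u^2$ is $-\frac{\pi^2}2\sum_i\mathbb Ed_i^2=-\frac{\pi^2n(n-1)}{24}$, and that of $u^4$ is
\begin{equation}\label{eq:u4}
\pi^4\Big[\tfrac1{24}\sum_i\mathbb Ed_i^4+\tfrac14\sum_{i<j}\mathbb E\,d_i^2d_j^2\Big].
\end{equation}
Using \eqref{eq:square} twice, each expectation becomes a sum over two pairs $\{p,q\},\{r,s\}$ of out-neighbors, and the weight $\mathbb E[B_{i;pq}B_{j;rs}]$ depends only on how the pairs overlap with each other and with $\{i,j\}$. In both lemmas below we give every pair of pairs the weight of the generic configuration and then correct the special ones.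

\begin{lemma}\label{lem:fourth}
$\mathbb Ed_i^4=\frac1{10}N_i^2-\frac1{30}N_i$.
\end{lemma}

\begin{proof}
Let $N=N_i$; all vertices $p,q,r,s$ below are out-neighbors of $i$. If $\{p,q\}\cap\{r,s\}=\emptyset$, then $B_{i;pq}B_{i;rs}=1$ iff $i$ is third among the five vertices and exactly one of $p,q$ and exactly one of $r,s$ are below it. The probability is $\frac15\cdot\frac46=\frac2{15}$. If the pairs share exactly the element $p$, then $p$ must be alone on one side of $i$, with the other two on the other side; the probability is $2\cdot\frac14\cdot\frac13=\frac16$. If the pairs are equal, the probability is $\frac13$.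

The sum of $a_{ip}a_{iq}a_{ir}a_{is}$ over all ordered pairs of pairs is $(-\frac N2)^2=\frac{N^2}4$. Over those sharing exactly one element it is
\[
\sum_p\Big[\Big(\sum_{q\ne p}a_{iq}\Big)^2-(N-1)\Big]=\sum_p\big[(-a_{ip})^2-(N-1)\big]=N(2-N),
\]
where $p$ runs over the $N$ out-neighbors of $i$, and over equal pairs it is $\binom N2$. Taking $\frac2{15}$ as the base weight,
\[
\mathbb Ed_i^4=\tfrac2{15}\cdot\tfrac{N^2}4+\big(\tfrac16-\tfrac2{15}\big)N(2-N)+\big(\tfrac13-\tfrac2{15}\big)\tbinom N2=\tfrac{N^2}{30}+\tfrac{2N-N^2}{30}+\tfrac{N^2-N}{10}. \qedhere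
\]
\end{proof}

For $i\ne j$ let
\[
S_{ij}=\sum_ka_{ik}a_{jk}=(AA^T)_{ij},\qquad Y_{ij}=\sum_ka_{ik}^2a_{jk}^2,\qquad Z_{ij}=\sum_ka_{ik}a_{jk}^2 .
\]

\begin{lemma}\label{lem:mixed}
If $i\to j$, then $\displaystyle\mathbb E\,d_i^2d_j^2=\frac{N_iN_j}{36}+\frac{4S_{ij}^2-3Y_{ij}-N_j+4a_{ij}Z_{ij}}{180}$.
\end{lemma}

\begin{proof}
Let $\{p,q\}$ be a pair of out-neighbors of $i$ and $\{r,s\}$ one of $j$. As $i\to j$, neither $i$ nor $j$ lies in $\{r,s\}$, and $i\notin\{p,q\}$, but $j\in\{p,q\}$ is possible; in that case we name the elements so that $p=j$. So there are five configurations, and the values of $\mathbb E[B_{i;pq}B_{j;rs}]$ are as follows.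

\begin{center}
\renewcommand{\arraystretch}{1.25}
\begin{tabular}{c|l|c|c}
& configuration & value & value minus $\frac19$\\ \hline
(a) & $j\notin\{p,q\}$, pairs disjoint & $\frac19$ & $0$\\
(b) & $j\notin\{p,q\}$, exactly one common element & $\frac{14}{120}$ & $\frac1{180}$\\
(c) & $\{p,q\}=\{r,s\}$ & $\frac4{24}$ & $\frac{10}{180}$\\
(d) & $p=j$, $q\notin\{r,s\}$ & $\frac{12}{120}$ & $-\frac2{180}$\\
(e) & $p=j$, $q\in\{r,s\}$ & $\frac2{24}$ & $-\frac5{180}$
\end{tabular}
\end{center}

\noindent Writing $i<q$ for ``$i$ is below $q$'', these are counted thus.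
\begin{itemize}
\item (a) The events concern the disjoint triples $\{i,p,q\}$ and $\{j,r,s\}$, so they are independent.
\item (b) Let $p=r$ be the common element. Either $i$ and $j$ are on the same side of $p$: then $p<i<q$ and $p<j<s$, which holds for the $6$ shuffles of two chains of length two above $p$, or the reversal, $6$ more. Or they are on different sides: $s<j<p<i<q$ or its reversal.
\item (c) Both $i$ and $j$ lie between $p$ and $q$: $2\cdot2$ orders.
\item (d) Take $j<i<q$ and $r<j<s$: then $r<j$ are the two lowest, and $s$ can be inserted in $3$ ways into the chain $i<q$ above them. The factor $2$ for $r\leftrightarrow s$ and the factor $2$ for reversal give $12$.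
\item (e) Let $q=r$. Then $i$ is between $j$ and $q$, and $j$ is between $q$ and $s$: only $q<i<j<s$ and its reversal.
\end{itemize}

Write $A_k=a_{ik}$, $B_k=a_{jk}$, $\alpha=a_{ij}=A_j$, and $S,Y,Z$ for $S_{ij},Y_{ij},Z_{ij}$. Recall $\alpha^2=1$, $B_j=0$, $B_i=0$, $\sum_kA_k=\sum_kB_k=0$. We need the sums of $A_pA_qB_rB_s$ over the configurations.
\begin{itemize}
\item All configurations: $(-\frac{N_i}2)(-\frac{N_j}2)=\frac{N_iN_j}4$, by \eqref{eq:square}.
\item (b) Let $p$ be the common element. As $B_j=0$, only $p\ne j$ contributes. We need $q\ne p,j$ and $s\ne p$, $s\ne q$. Here $\sum_{q\ne p,j}A_q=-A_p-\alpha$ and $\sum_{s\ne p}B_s=-B_p$, and the excluded terms $q=s$ sum to $S-A_pB_p$. So the sum is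
\[
\sum_pA_pB_p\big[(A_p+\alpha)B_p-(S-A_pB_p)\big]=2Y+\alpha Z-S^2 .
\]
\item (c) $\sum_{p<q}A_pB_pA_qB_q=\frac12(S^2-Y)$.
\item (d) For fixed $q$, the pairs $\{r,s\}$ not containing $q$ contribute $\sum B_rB_s=-\frac{N_j}2-B_q(-B_q)=-\frac{N_j}2+B_q^2$. So the sum is $\alpha\sum_{q\ne j}A_q(-\frac{N_j}2+B_q^2)=\alpha\big(\frac{\alpha N_j}2+Z\big)=\frac{N_j}2+\alpha Z$.
\item (e) $\alpha\sum_qA_qB_q\sum_{s\ne q}B_s=-\alpha\sum_qA_qB_q^2=-\alpha Z$.
\end{itemize}
With base weight $\frac19$ we obtain $\mathbb E\,d_i^2d_j^2=\frac19\cdot\frac{N_iN_j}4+\frac1{180}K$, where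
\[
K=(2Y+\alpha Z-S^2)+5(S^2-Y)-(N_j+2\alpha Z)+5\alpha Z=4S^2-3Y-N_j+4\alpha Z. \qedhere
\]
\end{proof}

\begin{proof}[Proof of the expansion in Theorem~\ref{thm:exp}]
By \eqref{eq:u4} and the two lemmas, $\frac{720}{\pi^4}$ times the coefficient of $u^4$ is
\[
\sum_i(3N_i^2-N_i)+5\sum_{i<j}N_iN_j+\sum_{i\to j}\big(4S_{ij}^2-3Y_{ij}-N_j+4a_{ij}Z_{ij}\big).
\]
Let $\Sigma=\sum_iN_i^2$. The in-degrees $n-1-N_k$ also have sum $e$, and the sum of their squares is $n(n-1)^2-2(n-1)e+\Sigma=\Sigma$, because $n(n-1)=2e$. Then:
\begin{itemize}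
\item $5\sum_{i<j}N_iN_j=\frac52(e^2-\Sigma)$.
\item $Y_{ij}$ is the number of common out-neighbors of $i$ and $j$, so $\sum_{i<j}Y_{ij}=\sum_k\binom{n-1-N_k}2=\frac12(\Sigma-e)$.
\item $\sum_{i\to j}N_j=\sum_j(n-1-N_j)N_j=(n-1)e-\Sigma$.
\item $\sum_{i\to j}a_{ij}Z_{ij}$ is the sum of $a_{ij}a_{ik}$ over all $i,j,k$ with $i\to j$, $i\to k$, $j\to k$. For each $i$, every unordered pair of out-neighbors of $i$ occurs exactly once, namely with $j\to k$ the arc between them. So by \eqref{eq:square} the sum is $-\frac12\sum_iN_i=-\frac e2$.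
\end{itemize}
The coefficient of $\Sigma$ is $3-\frac52-\frac32+1=0$. The remaining terms are $4\sum_{i<j}S_{ij}^2$ and
\[
-e+\tfrac52e^2+\tfrac32e-(n-1)e-2e=\tfrac12e(5e-2n-1). \qedhere
\]
\end{proof}

So the out-degrees drop out, and only the inner products of the rows of $A$ remain. For $n=5$, for instance, $\frac12e(5e-2n-1)=195$. In the example \eqref{eq:cyclic}, $S_{i,i+1}=-1$ and $S_{i,i+2}=0$, so $\sum S_{ij}^2=5$. In the second case of Theorem~\ref{thm:45}, in the notation of its proof, $S_{12},S_{13},S_{23}=\pm1$, $S_{51},S_{52}=\pm2$, $S_{53}=0$ and $S_{4k}=0$, so $\sum S_{ij}^2=11$. The two $u^4$-coefficients are $\frac{215}{720}\pi^4$ and $\frac{239}{720}\pi^4$, as one also finds by expanding the polynomials of Theorem~\ref{thm:45}.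

\section{Gluing tournaments}\label{sec:glue}

\subsection{The construction}

Let $V,W$ be disjoint sets carrying admissible matrices $A^V,A^W$, with $|V|=p$ and $|W|=m$, where $4\mid m$ and $m\ge4$. For each $v\in V$ choose a vector $c_v\in\{\pm1\}^W$ with sum zero, which is possible since $m$ is even. Direct all arcs between $V$ and $W$ from $V$ to $W$, and let $(a_{vw})_{w\in W}=c_v$. The result is an admissible matrix on $V\cup W$: row $v$ is row $v$ of $A^V$ followed by $c_v$, and row $w$ is zero on $V$. Starting from $n=1$ (the zero matrix) and $n=4$ (Section~\ref{sec:four}), gluing with $p=4$ and $p=1$ shows that admissible matrices exist for all $n\equiv0,1\pmod4$.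

\subsection{Two different polynomials for every admissible $n\ge5$}

\begin{proof}[Completion of the proof of Theorem~\ref{thm:exp}]
For $n=5$ we have two polynomials by Theorem~\ref{thm:45}. For $n\in\{1,4\}$ we have $P_A=1$ always. Let $n\ge8$ be admissible. Glue with $|V|\in\{4,5\}$ and $m=n-|V|$, where $4\mid m$ and $m\ge4$. Fix $A^V$, $A^W$ and one zero-sum vector $c\in\{\pm1\}^W$, call one vertex of $V$ vertex $1$, and let $c_v=c$ for $v\ne1$ and $c_1=\delta c$ with $\delta=\pm1$. We compare $\delta=1$ and $\delta=-1$ through $\sum_{i<j}S_{ij}^2$.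

The inner products of rows that depend on $\delta$ are $S_{1w}$ with $w\in W$, which only changes its sign, and
\[
S_{1v}=S^V_{1v}+\delta\,c\cdot c=S^V_{1v}+\delta m\qquad(v\in V\setminus\{1\}),
\]
where $S^V=A^V(A^V)^T$. So replacing $\delta=-1$ by $\delta=1$ changes $\sum_{i<j}S_{ij}^2$ by
\[
\sum_{v\ne1}\big[(S^V_{1v}+m)^2-(S^V_{1v}-m)^2\big]=4m\sum_{v\ne1}S^V_{1v}.
\]
\begin{itemize}
\item For $|V|=4$ take $1\to2\to3\to1$ with signs $+$ and $i\to4$ with signs $-$ for $i=1,2,3$. Any two of the first three rows meet only in column $4$, so $S^V_{12}=S^V_{13}=1$, and $S^V_{14}=0$. The change is $8m$.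
\item For $|V|=5$ take \eqref{eq:cyclic}. Then $S^V_{12}=S^V_{15}=-1$ and $S^V_{13}=S^V_{14}=0$. The change is $-8m$.
\end{itemize}
In both cases the two functions $\Phi_A$ have different $u^4$-coefficients, so the two polynomials $P_A$ differ. By the uniqueness in Theorem~\ref{thm:main}, no single polynomial serves both signatures.
\end{proof}

\subsection{The exponent is optimal}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For a single glued matrix the shuffle of $V$ and $W$ is entangled with the two inner orders. The idea is to choose the connecting rows at random: the average over them factorizes, and if the average of $P_A(0)$ is nonzero, then some choice has $P_A(0)\ne0$. So glue $A^V$ and $A^W$ with vectors $c_v$ that are independent and uniformly distributed among the zero-sum vectors in $\{\pm1\}^W$. Write $\mathbb E_c$ for the average over them.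

A uniform order of $V\cup W$ consists of independent uniform orders of $V$ and of $W$ and an independent uniform shuffle. The shuffle is given by integers $0\le k_1\le\dots\le k_p\le m$, where $k_r$ is the number of vertices of $W$ below the $r$-th lowest vertex of $V$. For $w\in W$, $d_w$ depends only on the order of $W$. For the $r$-th lowest vertex $v$ of $V$ we have $d_v=d_v^V+S$, where $d_v^V$ is computed in $A^V$ and $S$ is the sum of $k_r$ given coordinates of $c_v$. Let $f_k(u)=\mathbb E\cos(\pi uS_k)$, where $S_k$ is the sum of $k$ given coordinates of a uniform zero-sum vector; it does not matter which coordinates. The law of $S$ is symmetric, because $c_v\mapsto-c_v$ preserves the law of $c_v$. So the average of $\cos(\pi u(d_v^V+S))$ over $c_v$ is $\cos(\pi ud_v^V)f_{k_r}(u)$. By independence of the $c_v$, and since $\prod_rf_{k_r}$ depends only on the shuffle,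
\begin{equation}\label{eq:factor}
\mathbb E_c\,\Phi_A=\Phi_{A^V}\,\Phi_{A^W}\,\frac{h_p(f_0,\dots,f_m)}{\binom{m+p}p},\qquad h_p(f_0,\dots,f_m)=\sum_{0\le k_1\le\dots\le k_p\le m}f_{k_1}\cdots f_{k_p}.
\end{equation}
Here $h_p$ is the complete symmetric polynomial, with generating function $\sum_ph_pz^p=\prod_k(1-f_kz)^{-1}$.

At $u=1$ we have $f_k=(-1)^k$, since $S_k\equiv k\pmod2$. As $m$ is even, $+1$ occurs $\frac m2+1$ times and $-1$ occurs $\frac m2$ times, so $h_p$ is the coefficient of $z^p$ in
\[
\frac1{(1-z)^{m/2+1}(1+z)^{m/2}}=\frac{1+z}{(1-z^2)^{m/2+1}},\qquad\text{that is,}\qquad h_p=\binom{\frac m2+\lfloor\frac p2\rfloor}{\lfloor\frac p2\rfloor} .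
\]
Let $\zeta\in\{0,1\}$ be the residue of $n=m+p$, and hence of $p$, modulo $4$. Dividing \eqref{eq:factor} by $x^{n-\zeta}=x^{m}x^{p-\zeta}$ and letting $u\to1$, so that $x\to0$, we get
\[
\mathbb E_c\,P_A(0)=P_{A^V}(0)\,P_{A^W}(0)\binom{\frac m2+\lfloor\frac p2\rfloor}{\lfloor\frac p2\rfloor}\Big/\binom{m+p}p .
\]
If $P_{A^V}(0)$ and $P_{A^W}(0)$ are nonzero, so is the right side, and then some choice of the $c_v$ gives $P_A(0)\ne0$. Now $P_A=1$ for $n=1$ and $n=4$. Induction on $k$ with $p=4$, $m=4(k-1)$ yields all $n=4k$ with $k\ge2$, and then $p=1$, $m=4k$ yields all $n=4k+1$ with $k\ge1$. Together with Theorem~\ref{thm:main} this shows that $n-\zeta$ is the largest exponent valid for all signatures.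
\end{proof}

For $n=5$, $p=1$, $m=4$ the last formula gives the average $\frac15$, and indeed $P_A(0)=\frac3{15}$ for the out-degrees $4,2,2,2,0$.

\begin{thebibliography}{9}
\bibitem{CLWZ} Tom Chappell, Alain Lascoux, S. Ole Warnaar and Wadim Zudilin, \emph{Logarithmic and complex constant term identities}, arXiv:1112.3130 (2011).

\bibitem{Selberg} A. Selberg, Norsk Mat. Tidsskr. \textbf{26} (1944).
\end{thebibliography}

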